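\title{Critical graphs for tree-depth with large maximum degree}

\begin{abstract}
A graph is critical for tree-depth if every proper minor of it has smaller tree-depth. We disprove the conjecture that a critical graph of tree-depth $k$ has maximum degree at most $k-1$. For every $k\ge 14$ there is a critical graph of tree-depth $k$ with a vertex of degree at least $k$, and there is one with a vertex of degree at least $2k-2\lceil\log_2 k\rceil-8$. The proof first reduces the problem to counting the edges at one vertex whose deletion lowers the tree-depth, and then attaches a clique to a wheel so that each vertex of the clique costs one unit of tree-depth and produces two such edges at the hub.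
\end{abstract}

\section{Introduction}

Graphs are finite and simple. A \emph{$k$-ranking} of a graph $G$ is a labeling $f\colon V(G)\to\{1,\dots,k\}$ such that every path joining two distinct vertices with the same label contains a vertex with a higher label. The \emph{tree-depth} $\operatorname{td}(G)$ is the smallest $k$ for which $G$ has a $k$-ranking; the graph with no vertices has tree-depth $0$. In a ranking of a connected graph the largest label occurs only once. So a ranking is a plan for dismantling the graph: delete the top vertex, then treat the components that remain in the same way, in parallel. The tree-depth is the least number of rounds that such a plan needs.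

A \emph{minor} of $G$ is a graph obtained from a subgraph of $G$ by contracting edges and discarding loops and parallel edges; it is \emph{proper} if it is not isomorphic to $G$. Tree-depth does not increase under taking minors, and a graph $M$ is called \emph{critical} if every proper minor of $M$ has tree-depth less than $\operatorname{td}(M)$. Critical graphs are the minimal reasons for large tree-depth: if $\operatorname{td}(G)\ge k$, delete vertices one at a time, each deletion lowering the tree-depth by at most $1$, until it equals $k$; a smallest minor of tree-depth $k$ of what remains is critical.

Two families mark the extremes. The complete graph $K_k$ needs $k$ labels, and it is critical: for $k\ge2$ each proper minor is a subgraph of $K_k$ minus an edge, which is ranked by giving label $1$ to both ends of the missing edge and labels $2,\dots,k-1$ to the other vertices. The path on $2^{k-1}$ vertices has tree-depth $k$ and every shorter path has smaller tree-depth (Lemma~\ref{lem:basic}(d)); it is critical because its proper minors are disjoint unions of shorter paths. For small $k$ there is nothing else. The critical graphs of tree-depth $1$ and $2$ are $K_1$ and $K_2$. A connected graph that contains neither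 a triangle nor a path on four vertices as a subgraph is a star or $K_1$ and has tree-depth at most $2$, so the critical graphs of tree-depth $3$ are $K_3$ and the path on four vertices.

In all these examples the degrees are at most $k-1$, and there is a reason to expect this in general. In a $k$-ranking, two neighbors of a vertex $u$ with labels above $f(u)$ have different labels, since they are joined by a path through $u$. So $u$ has at most $k-1$ edges going up, and a larger degree must come from edges going down. Such edges look redundant: the star $K_{1,m}$ has tree-depth $2$ for all $m\ge1$, and one of its edges does the work of all. The following conjecture appears in the paper of Barrus and Sinkovic~\cite{BS}.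

\begin{quote}
\textbf{Conjecture.} \emph{Every critical graph with tree-depth $k$ has maximum degree at most $k-1$.}
\end{quote}

We show that it is false. Write $\Delta(M)$ for the maximum degree of $M$.

\begin{theorem}\label{thm:main}
Let $q\ge 2$ and $1\le a\le 2^{q-1}+1$ be integers. There is a critical graph $M$ with $\operatorname{td}(M)=a+q+3$ and $\Delta(M)\ge 2a$.
\end{theorem}

For $q=4$ and $a=7$ this is a critical graph of tree-depth $14$ with a vertex of degree at least $14$, which disproves the conjecture. Let $\Delta_{\max}(k)$ be the supremum of $\Delta(M)$ over all critical graphs $M$ of tree-depth $k$.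

\begin{corollary}\label{cor:all}
Let $k\ge14$.
\begin{enumerate}
\item[(a)] The conjecture fails for $k$, that is, $\Delta_{\max}(k)\ge k$.
\item[(b)] $\Delta_{\max}(k)\ge 2k-2\lceil\log_2k\rceil-8$.
\end{enumerate}
Consequently $\liminf_{k\to\infty}\Delta_{\max}(k)/k\ge2$, and no upper bound on $\Delta_{\max}(k)$ of the form $k+O(1)$, or $ck+O(1)$ with $c<2$, can hold.
\end{corollary}

Apart from the cases $k\le3$ above, we do not settle the conjecture for $k<14$, and we do not determine the true growth of $\Delta_{\max}(k)$.

Criticality is hard to verify directly, because it concerns every edge and every contraction. Section~\ref{sec:essential} removes this difficulty: it suffices to find any graph of tree-depth $k$ in which many edges at one vertex have the property that deleting one of them lowers the tree-depth. This property is in fact equivalent to the failure of the conjecture (Proposition~\ref{prop:reform}). Section~\ref{sec:example} shows on a wheel with six spokes how one extra vertex gives two spokes this property, Section~\ref{sec:construction} proves Theorem~\ref{thm:main}, and Section~\ref{sec:all} derives Corollary~\ref{cor:all}.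

\section{Rankings, cones and ancestors}\label{sec:facts}

A \emph{ranking} is a $k$-ranking for some $k$. We use the definition in the following form: if two distinct vertices are joined by a path on which all labels are at most $L$, then they do not both have label $L$. In particular the vertices of a clique have distinct labels, and in a connected subgraph the largest label occurs once. The restriction of a ranking to a subgraph is a ranking. Let $P_m$ and $C_m$ be the path and the cycle on $m$ vertices. The \emph{cone} over a graph $H$ is obtained by adding one new vertex adjacent to all vertices of $H$.

\begin{lemma}\label{lem:basic}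
\begin{enumerate}
\item[(a)] If $H$ is a minor of $G$, then $\operatorname{td}(H)\le\operatorname{td}(G)$.
\item[(b)] Let $S\subseteq V(G)$, and let $f$ be a labeling in which the vertices of $S$ have distinct labels, each larger than all labels outside $S$. If $f$ is a ranking on each component of $G-S$, then $f$ is a ranking of $G$. Hence $\operatorname{td}(G)$ is the maximum of the tree-depths of the components of $G$, $\operatorname{td}(G)\le|S|+\operatorname{td}(G-S)$, and deleting an edge lowers the tree-depth by at most $1$.
\item[(c)] If $G$ is connected and nonempty, then $\operatorname{td}(G)=1+\min_{x}\operatorname{td}(G-x)$.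
\item[(d)] $\operatorname{td}(P_m)\le j$ if and only if $m\le2^j-1$; that is, $\operatorname{td}(P_m)=\lceil\log_2(m+1)\rceil$. Also $\operatorname{td}(C_m)=1+\operatorname{td}(P_{m-1})$.
\item[(e)] If $F$ is the cone over $H$, then $\operatorname{td}(F)=1+\operatorname{td}(H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Subgraphs are handled by restriction. Let $f$ be a ranking, contract an edge $uw$ with $f(u)>f(w)$, and give the new vertex the label $f(u)$. A path in the contracted graph between two vertices of label $L$ lifts to a path in $G$ between two vertices of label $L$; if the new vertex is an end, start the lift at $u$, passing through $w$ if necessary. The lift contains a vertex with label above $L$, and the image of that vertex has at least the same label.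

(b) Two vertices with the same label lie outside $S$. A path between them either meets $S$, where it finds a higher label, or stays in one component of $G-S$. The first two consequences follow by taking $S=\emptyset$ and by placing $S$ on top of an optimal ranking of $G-S$. If $x$ is an end of the edge $e$, then $\operatorname{td}(G)\le1+\operatorname{td}(G-x)\le1+\operatorname{td}(G-e)$.

(c) The inequality $\le$ is in (b). For $\ge$, delete the unique vertex of largest label in an optimal ranking.

(d) Deleting a vertex from $P_m$ leaves two paths with $m-1$ vertices in total; the longer one has at least $\lfloor m/2\rfloor$ vertices, with equality for a middle vertex. So $\operatorname{td}(P_m)=1+\operatorname{td}(P_{\lfloor m/2\rfloor})$ for $m\ge1$. Since $\lfloor m/2\rfloor\le2^{j-1}-1$ if and only if $m\le2^j-1$, the first claim follows by induction on $j$. The second is (c), as $C_m-x=P_{m-1}$ for every $x$.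

(e) The inequality $\le$ is in (b). For $\ge$, the point is that the new vertex $v$ need not carry the top label. Let $f$ be an optimal ranking of $F$. Each label $L\ge f(v)$ is used at most once: two vertices of $H$ with label $L$ are joined through $v$ by a path with no higher label, and a vertex of $H$ with label $f(v)$ would be adjacent to $v$. Let $s$ be the number of vertices with label at least $f(v)$, including $v$. Then $\operatorname{td}(F)\ge f(v)+s-1$. Deleting from $H$ the other $s-1$ of these vertices leaves a graph with labels at most $f(v)-1$. By (b), $\operatorname{td}(H)\le(s-1)+(f(v)-1)\le\operatorname{td}(F)-1$.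
\end{proof}

Lower bounds on tree-depth must deal with an arbitrary ranking. It helps to look at the ranking from one vertex $u$: which vertices are deleted, in the dismantling, from the component that contains $u$ before $u$ itself is deleted, and what is left of that component at that moment? Let $f$ be a ranking of $G$. For a vertex $u$ let $G_u$ be the component containing $u$ of the subgraph induced by $\{z: f(z)\le f(u)\}$. The set of \emph{ancestors} of $u$ is
\[
\operatorname{anc}(u)=\{z\in V(G): f(z)>f(u)\ \text{and}\ u\in V(G_z)\}.
\]

\begin{lemma}\label{lem:anc}
Let $f$ be a $k$-ranking of $G$ and let $u\in V(G)$.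
\begin{enumerate}
\item[(a)] The ancestors of $u$ have distinct labels, so $|\operatorname{anc}(u)|\le k-f(u)$.
\item[(b)] $G_u$ is the component of $G-\operatorname{anc}(u)$ that contains $u$.
\item[(c)] $\operatorname{td}(G_u-u)\le f(u)-1$.
\item[(d)] Every neighbor $z$ of $u$ with $f(z)>f(u)$ is an ancestor of $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two ancestors with label $L$ would both lie in the component containing $u$ of the subgraph induced by the labels at most $L$, so they would be joined by a path with no label above $L$.

(b) The graph $G_u$ is connected, and it contains no ancestor because its labels are at most $f(u)$. A vertex $z$ outside $G_u$ with a neighbor in $G_u$ has $f(z)>f(u)$, for otherwise it would belong to $G_u$. Then $V(G_u)\cup\{z\}$ induces a connected subgraph with labels at most $f(z)$, so $u\in V(G_z)$ and $z\in\operatorname{anc}(u)$.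

(c) The largest label $f(u)$ of the connected graph $G_u$ occurs only at $u$.

(d) The edge $uz$ lies in $G_z$.
\end{proof}

\section{Essential edges survive in critical minors}\label{sec:essential}

Call an edge $e$ of $G$ \emph{essential} if $\operatorname{td}(G-e)<\operatorname{td}(G)$. In a critical graph every edge is essential. Conversely, suppose that many essential edges of $G$ meet at a vertex $v$, and pass to a critical minor $M$ of the same tree-depth. No essential edge can be deleted on the way, but it may be contracted, and then it is no longer an edge of $M$. The next lemma shows that a contracted essential edge leaves behind an edge of $M$ that depends on it alone.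

Recall that $M$ is a minor of $G$ if and only if $M$ has a \emph{model} in $G$: a family of pairwise disjoint nonempty \emph{branch sets} $B_u\subseteq V(G)$, $u\in V(M)$, each inducing a connected subgraph, such that $G$ has an edge between $B_u$ and $B_{u'}$ whenever $uu'\in E(M)$.

\begin{lemma}\label{lem:essential}
Let $\operatorname{td}(G)=k\ge1$, let $v\in V(G)$, and let $S$ be a set of essential edges of $G$ incident with $v$. Then $G$ has a critical minor $M$ with $\operatorname{td}(M)=k$ and $\Delta(M)\ge|S|$.
\end{lemma}

\begin{proof}
Among the minors of $G$ of tree-depth $k$ choose $M$ with $|V(M)|+|E(M)|$ minimum. A proper minor of $M$ is a smaller minor of $G$, so its tree-depth is not $k$, and it is at most $k$ by Lemma~\ref{lem:basic}(a). Hence $M$ is critical. If $S=\emptyset$ we are done, so let $S\ne\emptyset$.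

Fix a model $(B_u)$ of $M$ in $G$. For $e\in S$ we have $\operatorname{td}(G-e)<k=\operatorname{td}(M)$, so
\begin{equation}\label{eq:nomodel}
M\ \text{has no model in}\ G-e.
\end{equation}
In particular both ends of $e$ lie in branch sets, since otherwise $(B_u)$ would be a model in $G-e$. Let $v\in B_r$. For each $e=vw\in S$ we define a neighbor $\varphi(e)$ of $r$ in $M$ and a set $R_e$ of edges of $G$ such that every edge of $G$ between $B_r$ and $B_{\varphi(e)}$ belongs to $R_e$.

\emph{Type 1: $w\in B_u$ with $u\ne r$.} The branch sets remain connected in $G-e$. By \eqref{eq:nomodel} some edge of $M$ loses its last representative, so $ru\in E(M)$ and $e$ is the only edge between $B_r$ and $B_u$. Put $\varphi(e)=u$ and $R_e=\{e\}$.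

\emph{Type 2: $w\in B_r$.} The edges between different branch sets remain in $G-e$, so by \eqref{eq:nomodel} the graph $G[B_r]-e$ is disconnected. It has two components, with vertex sets $T_e\ni w$ and $B_r\setminus T_e\ni v$. Replace $B_r$ by $B_r\setminus T_e$. All sets of the new family are connected in $G-e$, so by \eqref{eq:nomodel} there is $u$ with $ru\in E(M)$ such that no edge joins $B_r\setminus T_e$ to $B_u$. Put $\varphi(e)=u$, and let $R_e$ be the set of edges from $T_e$ to $V(G)\setminus B_r$.

The sets $R_e$ are pairwise disjoint. For two edges of type~1 they are different singletons. An edge of type~1 has its end in $B_r$ at $v$, and $v\notin T_{e'}$ for every $e'$ of type~2. Finally let $e=vw$ and $e'=vw'$ be of type~2. Since $e$ is the only edge between $T_e$ and $B_r\setminus T_e$, the set $T_e$ is a component of $G[B_r]-v$, and $w$ is the only neighbor of $v$ in it; the same holds for $T_{e'}$ and $w'$. If $T_e$ and $T_{e'}$ meet, they coincide, and then $w=w'$. So $T_e\cap T_{e'}=\emptyset$ for $e\ne e'$.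

If $\varphi(e)=\varphi(e')=u$, then $G$ has an edge between $B_r$ and $B_u$ because $ru\in E(M)$. This edge lies in $R_e\cap R_{e'}$, so $e=e'$. Thus $\varphi$ is injective and $r$ has degree at least $|S|$ in $M$.
\end{proof}

\begin{proposition}\label{prop:reform}
For each $k\ge1$ the following are equivalent.
\begin{enumerate}
\item[(i)] Every critical graph of tree-depth $k$ has maximum degree at most $k-1$.
\item[(ii)] In every graph $G$ with $\operatorname{td}(G)=k$, each vertex is incident with at most $k-1$ edges $e$ satisfying $\operatorname{td}(G-e)<k$.
\end{enumerate}
\end{proposition}

\begin{proof}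
Assume (i), and let $S$ be the set of all essential edges at a vertex of $G$. The graph $M$ of Lemma~\ref{lem:essential} gives $|S|\le\Delta(M)\le k-1$. Conversely, (ii) applied to a critical graph gives (i), since all its edges are essential.
\end{proof}

We are now free to add to a graph any structure that constrains its rankings, with no regard to criticality. The price is that the critical graph $M$ is not explicit.

\section{One extra vertex, two essential spokes}\label{sec:example}

We want a vertex of large degree in a graph of small tree-depth, so a wheel is a natural start. Fix $q\ge2$ and $n=2^q+2$. Let $C=x_0x_1\cdots x_{n-1}x_0$ be a cycle, the \emph{rim}, and let $W$ be the cone over $C$ with \emph{hub} $v$; the edges $vx_i$ are the \emph{spokes}. The length $n$ is chosen so that deleting two consecutive rim vertices leaves $P_{2^q}$, the shortest path of tree-depth $q+1$, while deleting three leaves $P_{2^q-1}$, the longest path of tree-depth $q$.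

\begin{lemma}\label{lem:wheel}
\begin{enumerate}
\item[(a)] $\operatorname{td}(W)=q+3$.
\item[(b)] If $P\subseteq V(W)$ and $|P|\le2$, then $W-P$ is connected and $\operatorname{td}(W-P)\ge q+3-|P|$.
\item[(c)] If $X$ consists of two consecutive rim vertices, then $\operatorname{td}(W-X)=q+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $2^q-1<2^q+1\le2^{q+1}-1$, Lemma~\ref{lem:basic}(d) gives $\operatorname{td}(P_{n-1})=q+1$ and $\operatorname{td}(C)=q+2$; apply Lemma~\ref{lem:basic}(e).

(b) If $v\notin P$, then $v$ is adjacent to all other vertices of $W-P$. If $v\in P$, then $W-P$ is $C$ or $C$ minus a vertex. The bound follows from (a) and Lemma~\ref{lem:basic}(b).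

(c) The graph $W-X$ is the cone over $P_{2^q}$, which has tree-depth $q+1$.
\end{proof}

Part (c) says that deleting two consecutive rim vertices is wasteful: two deletions lower the tree-depth by only one.

In $W$ itself no spoke is essential: in $W-vx_0$ contract $x_0x_1$ to get the cone over $C_{n-1}$, whose tree-depth is $2+\operatorname{td}(P_{2^q})=q+3$. But deleting $vx_0$ does create a new optimal ranking. Delete the two rim neighbors $x_1$ and $x_{n-1}$ of $x_0$ first. This isolates $x_0$, and what remains is the cone over $P_{2^q-1}$, of tree-depth $q+1$; the total is again $q+3$. In this ranking $x_0$ is cut off from the hub early. To profit from this, we attach a new vertex $y$ to $x_0$ and $x_1$ and force it to have a high label. In general such a vertex costs one extra label, but in the new ranking it can share the label of the hub.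

\begin{example}\label{ex:small}
Let $q=2$, so $n=6$ and $\operatorname{td}(W)=5$. Let $G$ be obtained from $W$ by adding a vertex $y$ adjacent to $x_0$ and $x_1$, and four triangles through $y$ whose other vertices are new. Figure~\ref{fig:small} shows a $5$-ranking of $G-vx_0$: once $x_1$ and $x_5$, with labels $5$ and $4$, are deleted, $y$ and $v$ lie in different components and both get label $3$. By symmetry $\operatorname{td}(G-vx_1)\le5$ as well.

We claim that $G$ has no $5$-ranking $f$. Suppose it has one, and let $\ell=f(y)$. If $\ell\le2$, each triangle has a vertex other than $y$ with label at least $3$, and these four neighbors of $y$ need four distinct labels from $\{3,4,5\}$. So $\ell\ge3$, and $y$ has at most $5-\ell\le2$ ancestors. If they do not include both $x_0$ and $x_1$, then what remains of $W$ after their deletion is connected, adjacent to $y$, and of tree-depth at least $5-(5-\ell)=\ell$. It lies in $G_y-y$, where only the labels $1,\dots,\ell-1$ are available, which is impossible. So the ancestors are $x_0$ and $x_1$, with labels $4$ and $5$. The cone over the path $x_2x_3x_4x_5$ has tree-depth $4$, so its largest label $L$ is $4$ or $5$. The vertex of the cone that carries $L$ is joined, inside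 the cone and through $v$, to whichever of $x_0,x_1$ has label $L$, by a path with no higher label. This is a contradiction.

Hence $\operatorname{td}(G)=6$, and the spokes $vx_0$ and $vx_1$ are essential. One unit of tree-depth has bought two essential spokes.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[vx/.style={circle,draw,fill=white,inner sep=1.6pt,font=\small}]
\node[vx,label={270:$v$}] (v) at (0,0) {3};
\foreach \i/\ang/\lab in {0/120/1,1/60/5,2/0/1,3/300/2,4/240/1,5/180/4}
  \node[vx,label={\ang:$x_{\i}$}] (x\i) at (\ang:1.4) {\lab};
\draw (x0)--(x1)--(x2)--(x3)--(x4)--(x5)--(x0);
\foreach \i in {1,...,5} \draw (v)--(x\i);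
\draw[dashed] (v)--(x0);
\node[vx,label={270:$y$}] (y) at (0,2.4) {3};
\draw (x0)--(y)--(x1);
\begin{scope}[shift={(0,2.4)}]
\foreach \p/\q in {172/148,126/102,78/54,32/8} {
  \node[vx] (a) at (\p:1.6) {1};
  \node[vx] (b) at (\q:1.6) {2};
  \draw (y)--(a)--(b)--(y);
}
\end{scope}
\end{tikzpicture}
\caption{A wheel with hub $v$ and six spokes, and a vertex $y$ joined to two consecutive rim vertices and lying in four triangles. The graph has tree-depth $6$. After the dashed spoke $vx_0$ is deleted, the numbers shown form a $5$-ranking, in which $y$ and $v$ share the label $3$.}
\label{fig:small}
\end{figure}

The wheel itself costs $q+3$ labels, so the exchange has to be repeated: we attach vertices $y_1,\dots,y_a$ to disjoint pairs of consecutive rim vertices. The ranking that saves a label at $y_h$ will get the other $y_g$ out of the way by placing them on top, at a cost of $a-1$ labels. For a spoke to be essential, every ranking of the full graph must pay this cost too, so we make $y_1,\dots,y_a$ a clique. The result is $2a$ essential spokes at tree-depth $a+q+3$, and since the rim has room for $a=2^{q-1}+1$ pairs, the overhead $q+3$ is only logarithmic in $a$.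

\section{The graphs $G(q,a)$}\label{sec:construction}

Let $q\ge2$, $n=2^q+2$ and $1\le a\le n/2=2^{q-1}+1$, and put
\[
t=a+q+2 .
\]
The graph $G=G(q,a)$ consists of
\begin{itemize}
\item the wheel $W$ of Section~\ref{sec:example}, with hub $v$ and rim $C=x_0\cdots x_{n-1}x_0$;
\item a clique on new vertices $y_1,\dots,y_a$, where $y_g$ is also adjacent to both vertices of $X_g=\{x_{2g-2},x_{2g-1}\}$;
\item for each $g$, a family of $a+3$ disjoint copies of $K_q$, called \emph{gadgets}, whose vertices are adjacent to $y_g$ and to nothing else outside their own copy.
\end{itemize}
The bound $a\le n/2$ is what makes the pairs $X_1,\dots,X_a$ pairwise disjoint. Example~\ref{ex:small} is $G(2,1)$.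

\begin{lemma}\label{lem:upper}
For every $x\in X_1\cup\dots\cup X_a$ we have $\operatorname{td}(G-vx)\le t$.
\end{lemma}

\begin{proof}
Let $x\in X_h=\{x,x'\}$, and let $z\ne x'$ be the other neighbor of $x$ on $C$. The set $S=\{y_g:g\ne h\}\cup\{x',z\}$ has $a+1$ vertices; give them the $a+1$ labels $q+2,\dots,t$. Put $f(y_h)=f(v)=q+1$ and $f(x)=1$. Give the path $C-\{x',x,z\}$, which has $n-3=2^q-1$ vertices, a $q$-ranking, and give the vertices of each gadget the labels $1,\dots,q$.

By Lemma~\ref{lem:basic}(b) it suffices to check the components of $(G-vx)-S$. In this graph $x$ has lost its neighbors $v$, $x'$ and $z$, so its only neighbor is $y_h$, and the only other neighbors of $y_h$ are in its gadgets. The components are therefore: $y_h$ with $x$ and the gadgets at $y_h$; the hub $v$ with the path $C-\{x',x,z\}$; and the gadgets at the vertices $y_g$ with $g\ne h$. In the first component $y_h$ alone has the top label $q+1$, and its deletion leaves $\{x\}$ and separate gadgets, each with distinct labels. In the second, $v$ alone has the top label $q+1$, and its deletion leaves the ranked path. The remaining gadgets have distinct labels. By Lemma~\ref{lem:basic}(b) again, $f$ is a ranking on every component.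
\end{proof}

\begin{lemma}\label{lem:lower}
$\operatorname{td}(G)\ge t+1$.
\end{lemma}

\begin{proof}
Suppose that $f$ is a $t$-ranking of $G$.

\emph{Step 1: $f(y_g)\ge q+1$ for every $g$.} Suppose $f(y_g)\le q$. Each gadget at $y_g$ forms with $y_g$ a clique on $q+1$ vertices, whose labels are distinct, so the gadget contains a vertex with label at least $q+1>f(y_g)$. By Lemma~\ref{lem:anc}(d) these $a+3$ vertices are ancestors of $y_g$, and by Lemma~\ref{lem:anc}(a) their labels are distinct. But they lie in $\{q+1,\dots,t\}$, a set of size $a+2$.

\emph{Step 2: counting the ancestors of the lowest $y_g$.} The vertices $y_1,\dots,y_a$ form a clique, so their labels are distinct. Let $y_h$ have the smallest one, $\ell$; this is the vertex at which the whole cost of the clique is visible. Put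
\[
A=\operatorname{anc}(y_h),\qquad B=G_{y_h},\qquad P=A\cap V(W),\qquad p=|P| .
\]
By Lemma~\ref{lem:anc}(d), $y_g\in A$ for all $g\ne h$. With Lemma~\ref{lem:anc}(a) and Step~1,
\begin{equation}\label{eq:count}
a-1+p\ \le\ |A|\ \le\ t-\ell\ \le\ t-(q+1)=a+1 .
\end{equation}
Hence $p\le2$. Also $\ell\le t-(a-1+p)=q+3-p$, so Lemma~\ref{lem:anc}(c) gives
\begin{equation}\label{eq:below}
\operatorname{td}(B-y_h)\le q+2-p .
\end{equation}

\emph{Step 3: $P=X_h$.} Suppose not. Since $p\le2=|X_h|$, some vertex of $X_h$ is not in $P$, so $W-P$ contains a neighbor of $y_h$. The graph $W-P$ is disjoint from $A$, and it is connected by Lemma~\ref{lem:wheel}(b). As $B$ is the component of $G-A$ containing $y_h$ (Lemma~\ref{lem:anc}(b)), $W-P$ is a subgraph of $B-y_h$. Then $\operatorname{td}(B-y_h)\ge q+3-p$ by Lemma~\ref{lem:wheel}(b), contradicting \eqref{eq:below}.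

\emph{Step 4: the case $P=X_h$ is impossible.} Now $y_h$ is separated from the rest of the wheel, and \eqref{eq:below} says nothing about it. Instead we use that this separation exhausts the high labels. With $p=2$, equality holds throughout \eqref{eq:count}. So $\ell=q+1$, $A=\{y_g:g\ne h\}\cup X_h$, and every label in $\{q+2,\dots,t\}$ occurs on $A$. Let $H=W-X_h$. It is connected and disjoint from $A$, and $\operatorname{td}(H)=q+2$ by Lemma~\ref{lem:wheel}(c). So the largest label $L$ on $H$ satisfies $q+2\le L\le t$. Choose $d\in V(H)$ and $\alpha\in A$ with $f(d)=f(\alpha)=L$. The vertex $\alpha$ has a neighbor in $H$: the vertices of $X_h$ are adjacent to $v$, and $y_g$ with $g\ne h$ is adjacent to the vertices of $X_g$, which is disjoint from $X_h$. Hence $d$ and $\alpha$ are joined by a path inside $V(H)\cup\{\alpha\}$, on which all labels are at most $L$. This contradicts the definition of a ranking.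
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=G(q,a)$. By Lemma~\ref{lem:upper} and Lemma~\ref{lem:basic}(b), $\operatorname{td}(G)\le t+1$, and with Lemma~\ref{lem:lower}, $\operatorname{td}(G)=t+1=a+q+3$. By Lemma~\ref{lem:upper} the $2a$ spokes $vx$ with $x\in X_1\cup\dots\cup X_a$ are essential. Lemma~\ref{lem:essential} applied to these spokes gives $M$.
\end{proof}

The counterexample of tree-depth $14$ is a minor of $G(4,7)$, a graph on $19+7+7\cdot10\cdot4=306$ vertices.

\begin{remark}\label{rem:needed}
Each of the following changes to $G(q,a)$ creates a $t$-ranking, so that Lemma~\ref{lem:lower} fails. In each case fix $h$ and give the vertices $y_g$ with $g\ne h$ the top $a-1$ labels; then $q+3$ labels remain, and the gadgets at these $y_g$ need only $q$ of them.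
\begin{itemize}
\item \emph{No gadgets at $y_h$.} Let $X_h=\{x,x'\}$ and give $v$ and $x'$ the labels $q+3$ and $q+2$. What remains of the rim is a path with end $x$, and $y_h$ extends it to a path on $2^q+2\le2^{q+1}-1$ vertices, which has a $(q+1)$-ranking.
\item \emph{$y_h$ adjacent to only one rim vertex $x$.} Give $x$ the label $q+3$. This separates $y_h$ with its gadgets, of tree-depth $q+1$, from the cone over $P_{2^q+1}$, of tree-depth $q+2$.
\item \emph{Rim of length $2^q+1$.} The wheel still has tree-depth $q+3$, but deleting $X_h$ is no longer wasteful: give $X_h$ the labels $q+3$ and $q+2$, and rank $y_h$ with its gadgets and the cone over $P_{2^q-1}$ separately with $q+1$ labels.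
\end{itemize}
In the other direction, with a rim of length $2^q+3$ the path in the proof of Lemma~\ref{lem:upper} would have $2^q$ vertices and no $q$-ranking. The hypothesis $q\ge2$ enters the proof of Theorem~\ref{thm:main} only through the inequality $2^q+1\le2^{q+1}-1$ in Lemma~\ref{lem:wheel}(a).
\end{remark}

\section{Every tree-depth from 14 on}\label{sec:all}

With $k=a+q+3$ we have $2a=k+(a-q-3)$, so the bound in Theorem~\ref{thm:main} contradicts the conjecture exactly when $a\ge q+3$. Together with $a\le2^{q-1}+1$ this requires $q+2\le2^{q-1}$, which fails for $q=2,3$ and holds for $q=4$. So $q\ge4$ and $k\ge2q+6\ge14$; this is where the threshold comes from. Part (a) of Corollary~\ref{cor:all} needs its own choice of parameters, since the bound in (b) is only $12$ for $k=14$.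

\begin{proof}[Proof of Corollary~\ref{cor:all}]
(a) For $q\ge4$ we have $q+3\le2^{q-1}$: this reads $7\le8$ for $q=4$, and the right side doubles when the left side grows by $1$. Fix $q\ge4$ and let $a$ range over $q+3\le a\le2^{q-1}+1$. Theorem~\ref{thm:main} gives critical graphs of tree-depth $k=a+q+3$ and maximum degree at least $2a\ge k$, for all integers $k$ in the interval
\[
I_q=[\,2q+6,\ 2^{q-1}+q+4\,].
\]
We have $I_4=[14,16]$. The left endpoints increase to infinity, and the left endpoint $2q+8$ of $I_{q+1}$ is at most $2^{q-1}+q+5$, the right endpoint of $I_q$ plus one, because $q+3\le2^{q-1}$. So the intervals $I_q$, $q\ge4$, leave no gap and cover every integer $k\ge14$.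

(b) Put $q=\lceil\log_2k\rceil+1$ and $a=k-q-3=k-\lceil\log_2k\rceil-4$. Since $\log_2k\le k/2$ for $k\ge4$, we have $a\ge k/2-5\ge2$. Since $2^{q-1}\ge k$, we also have $a\le2^{q-1}+1$. Theorem~\ref{thm:main} gives a critical graph of tree-depth $a+q+3=k$ and maximum degree at least $2a=2k-2\lceil\log_2k\rceil-8$.

Dividing (b) by $k$ and letting $k\to\infty$ gives $\liminf\Delta_{\max}(k)/k\ge2$. An upper bound $ck+O(1)$ with $c<2$, in particular with $c=1$, would give $\limsup\Delta_{\max}(k)/k\le c<2$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BS}
Michael D. Barrus and John Sinkovic,
\emph{Uniqueness and minimal obstructions for tree-depth},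
arXiv:1310.1116 (2013).

\end{thebibliography}
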